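# Isometries between positive unit spheres of noncommutative $L^p$-spaces

## 1. The subspheres $S_e$ and the distance to them

Let $M$ be a nonzero von Neumann algebra, $P(M)$ its lattice of projections, and $1<p<\infty$. The space $L^p(M)$ is recalled in Section 2; for the moment think of $L^p(\mu)$ when $M=L^\infty(\mu)$, or of the Schatten class $C_p(H)$ when $M=B(H)$. Every $x\in L^p(M)_+$ has a support projection $s(x)\in P(M)$. Put
$$S=S(M)=\{x\in L^p(M):x\ge 0,\ \|x\|_p=1\},\qquad S_e=\{x\in S:s(x)\le e\}\quad(e\in P(M)).$$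
The object on which the talk turns is the function $e\mapsto \operatorname{dist}(x,S_e)$ attached to a point $x\in S$. Two numbers measure how much of $x$ lies under $e$:
$$a=\|exe\|_p\qquad\text{and}\qquad \varphi_x(e)=\operatorname{tr}(x^pe).$$
If $x$ is a function and $e=\chi_E$, then $\varphi_x(e)=\int_Ex^p$ and $a=\varphi_x(e)^{1/p}$. So for small $E$ the number $\varphi_x(e)$ is much smaller than $a$. The main estimate, proved in Sections 8 and 9, says that whenever projections $e_n$ satisfy $e_nxe_n\neq0$,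
$$\frac{\varphi_x(e_n)}{\|e_nxe_n\|_p}\to0\quad\Longrightarrow\quad\frac{2-\operatorname{dist}(x,S_{e_n})^p}{p\,\|e_nxe_n\|_p}\to1. \tag{1}$$
Thus distances to subspheres read off the compressions $\|exe\|_p$ to first order, provided that $e$ carries little mass of the state $x^p$ compared with $\|exe\|_p$.

Here is what this is for. The following problem is posed by Chi-Wai Leung, Chi-Keung Ng and Ngai-Ching Wong, "On a variant of Tingley's problem for some function spaces", arXiv:2006.08944 (2020). Let $M,N$ be von Neumann algebras, $p\in[1,\infty]$, and let $\Phi:S(M)\to S(N)$ be a metric preserving bijection, that is, $\|\Phi(x)-\Phi(y)\|_p=\|x-y\|_p$ for all $x,y$. Is there a surjective linear isometry $L^p(M)\to L^p(N)$ extending $\Phi$? Nothing is assumed about $\Phi$ off the positive sphere, and $S$ is not even convex for $p>1$ unless it is a point.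

We may use that the answer is positive for $p=1$, for $p=2$, and for $M=N=B(H)$. (The case $p=2$ will not be needed.) The answer is positive always, in a strong form. For a Jordan $*$-isomorphism $J:M\to N$ let $J_p:L^p(M)\to L^p(N)$ be the induced isometry, recalled in Section 2.

**Theorem A.** Let $M,N\ne0$ be von Neumann algebras and $p\in[1,\infty]$. Every metric preserving bijection $\Phi:S(M)\to S(N)$ extends to a surjective linear isometry $L^p(M)\to L^p(N)$.

**Theorem B.** For every $p\in[1,\infty]$, $J\mapsto J_p|_{S(M)}$ is a bijection from the Jordan $*$-isomorphisms $M\to N$ onto the metric preserving bijections $S(M)\to S(N)$.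

For $1<p<\infty$ the route is this. The sets $S_e$ can be recognized from the metric, so $\Phi$ permutes them and induces an isomorphism of projection lattices. This produces $J$. Replacing $\Phi$ by $\Psi=J_p^{-1}\circ\Phi$, we get a self-map of $S(M)$ that maps each $S_e$ onto itself, so $x$ and $\Psi(x)$ have the same distance to every $S_e$. Then (1) compares $x$ with $\Psi(x)$. For $p=\infty$ the metric has to be read differently (Section 12).

## 2. Haagerup $L^p$-spaces, Jordan maps, and the facts we use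

A **Jordan $*$-isomorphism** $J:M\to N$ is a linear bijection preserving the adjoint and the Jordan product $a\circ b=\frac12(ab+ba)$. The transpose on $M_2(\mathbb C)$ is an example that is not multiplicative. A Jordan $*$-isomorphism is the direct sum of a $*$-isomorphism and a $*$-anti-isomorphism; it is isometric, normal, and an order isomorphism, and it maps $P(M)$ onto $P(N)$.

**Definition of $L^p(M)$.** Form the crossed product $\mathcal M=M\rtimes_\sigma\mathbb R$ by the modular group of a faithful normal semifinite weight. It has a canonical trace $\tau$ and a dual action $(\alpha_s)$ with $\tau\circ\alpha_s=e^{-s}\tau$. For $p<\infty$, $L^p(M)$ is the space of $\tau$-measurable operators $h$ with $\alpha_s(h)=e^{-s/p}h$ for all $s$, and $L^\infty(M)=M$. The predual $M_*$ is identified with $L^1(M)$ as an ordered space; $\operatorname{tr}:L^1(M)\to\mathbb C$ is $\operatorname{tr}(\varphi)=\varphi(1)$; and $\|x\|_p=\operatorname{tr}(|x|^p)^{1/p}$. For $\varphi\in L^1(M)_+$ we write $\varphi(a)=\operatorname{tr}(\varphi a)$.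 Every element of $L^p(M)_+$ is $\varphi^{1/p}$ for a unique $\varphi\in M_*^+$.

If $M$ has a faithful normal semifinite trace $\tau_0$, then $L^p(M)=L^p(M,\tau_0)$ with norm $\tau_0(|x|^p)^{1/p}$. So $L^p(L^\infty(\mu))=L^p(\mu)$ and $L^p(B(H))=C_p(H)$.

**The isometries $J_p$.** Put $J_\infty=J$ and $J_p(\varphi^{1/p})=(\varphi\circ J^{-1})^{1/p}$ for $p<\infty$, $\varphi\in M_*^+$. This extends to a surjective linear isometry and order isomorphism with $s(J_px)=J(s(x))$; see D. Sherman, J. Funct. Anal. 221 (2005). The reason is as follows. By the direct sum decomposition it is enough to treat $*$-isomorphisms and $*$-anti-isomorphisms. Haagerup's construction is functorial under $*$-isomorphisms. The opposite of $M\rtimes_\sigma\mathbb R$ is the crossed product for $M^{op}$, with the same trace and dual action, so $L^p(M^{op})=L^p(M)$ as ordered Banach spaces; and a $*$-anti-isomorphism is a $*$-isomorphism on $M^{op}$.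

The following facts are standard (Haagerup 1979; Kosaki 1984; Pisier–Xu, Handbook of the Geometry of Banach Spaces, 2003). We write $1/r+1/r'=1$.

- **(F1)** Hölder's inequality, and $\operatorname{tr}(ab)=\operatorname{tr}(ba)$ for $a\in L^r$, $b\in L^{r'}$.
- **(F2)** $(L^r)^*=L^{r'}$ for $1\le r<\infty$ via $\operatorname{tr}(ab)$; and $h\in L^r_{sa}$ is $\ge0$ iff $\operatorname{tr}(hk)\ge0$ for all $k\in L^{r'}_+$.
- **(F3)** $\|c^*c\|_r=\|cc^*\|_r=\|c\|_{2r}^2$.
- **(F4)** $eL^r(M)e=L^r(eMe)$ for $e\in P(M)$.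
- **(F5)** $L^r$ is uniformly convex for $1<r<\infty$. Hence it is strictly convex: if $\|u+v\|=\|u\|+\|v\|$ with $u,v\ne0$, then $v=\lambda u$ with $\lambda>0$.
- **(F6)** $0\le a\le b$ implies $\|a\|_r\le\|b\|_r$.
- **(F7)** For $D\in L^p_{sa}$: $s(D_\pm)\in M$ and $\|D\|_p^p=\|D_+\|_p^p+\|D_-\|_p^p$.
- **(F8)** Pinching: $\sum_i\|e_ixe_i\|_r^r\le\|x\|_r^r$ for finitely many orthogonal projections $e_i$ and $1\le r<\infty$.

For (F8), add $1-\sum e_i$ to the list so that $\sum e_i=1$. Then $\sum e_ixe_i$ is the average of $uxu^*$ over the unitaries $u=\sum\pm e_i$, so its norm is at most $\|x\|_r$; and $|\sum e_ixe_i|^r=\sum|e_ixe_i|^r$.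

We also use two facts about projections: every projection is a sum of orthogonal $\sigma$-finite ones, and a nonzero $\sigma$-finite projection is the support of a normal state. Unlabelled norms of elements of $L^p$ are $p$-norms.

## 3. The two-point algebra by hand

Let $M=N=\mathbb C^2$ and $1<p<\infty$. Then $S=\{(s,t):s,t\ge0,\ s^p+t^p=1\}$. Since $\|(s,t)-(s',t')\|^p=|s-s'|^p+|t-t'|^p$ and both terms are at most $1$, the value $2$ occurs only for the pair $(1,0),(0,1)$. So $\Phi$ fixes or swaps these two points. Composing with the coordinate swap if necessary, suppose it fixes them. Now $\|(s,t)-(1,0)\|^p=(1-s)^p+1-s^p$ is strictly decreasing in $s$, so $s$ is determined by a distance and $\Phi=\mathrm{id}$. Both steps will be generalized: maximal distance detects orthogonality, and the distance to a subsphere measures a piece of $x$.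

For $p=\infty$ the first step is false as stated. Here $S$ consists of the points $(1,t)$ and $(s,1)$ with $s,t\in[0,1]$, and $(1,0),(0,1),(1,1)$ are pairwise at the maximal distance $1$, although $(1,0)$ and $(1,1)$ are not orthogonal.

## 4. Orthoisomorphisms of projection lattices

**Definition.** An orthoisomorphism $\theta:P(M)\to P(N)$ is an order isomorphism with $\theta(1-e)=1-\theta(e)$. Since $e\perp f$ means $e\le1-f$, such a $\theta$ preserves orthogonality in both directions.

**Lattice descriptions.** This paragraph records what $\theta$ preserves automatically. A projection $z$ is central iff $e=(e\wedge z)\vee(e\wedge z^\perp)$ for all $e\in P(M)$. Indeed, if $z$ is central, then $e\wedge z=ez$ and $e\wedge z^\perp=e(1-z)$. If the identity holds, then $e$ is the sum of a projection below $z$ and one below $z^\perp$, so $e$ commutes with $z$; as projections generate $M$, $z$ is central. A projection $e$ is abelian (that is, $eMe$ is abelian) iff the interval $[0,e]=P(eMe)$ is Boolean: in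 a Boolean interval every $g$ satisfies $h=(h\wedge g)\vee(h\wedge(e-g))$ for all $h\le e$, so $g$ is central in $eMe$. Hence $\theta$ preserves central projections, abelian projections, and central supports (the central support of $e$ is the least central projection above $e$). If $z$ is central, $\theta$ restricts to an orthoisomorphism $P(zM)\to P(\theta(z)N)$, and $\theta(q)=\theta(qz)+\theta(q(1-z))$ for every $q$.

An algebra is of type I$_2$ iff there is a projection $e_0$ with $e_0$ and $1-e_0$ abelian of central support $1$, because abelian projections with the same central support are equivalent. Such an algebra is $M_2(Z)$ with $Z$ its center. So $\theta$ maps the central projection onto the I$_2$ summand of $M$ to that of $N$.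

**Dye's theorem** (Ann. of Math. 61 (1955)). If $M,N$ have no direct summand of type I$_2$, every orthoisomorphism $P(M)\to P(N)$ extends to a Jordan $*$-isomorphism $M\to N$.

Type I$_2$ really is an exception. In $M_2(\mathbb C)$ the projections other than $0,1$ are $\frac12(1+n\cdot\sigma)$ with $n$ on the unit sphere of $\mathbb R^3$, and no two of them are comparable. So every bijection of the sphere commuting with $n\mapsto-n$ gives an orthoisomorphism. Exchanging two antipodal pairs and fixing all other points is discontinuous, so it does not extend to a Jordan $*$-isomorphism. For I$_2$ the metric must help.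

**Abelian algebras.** For abelian $Z_1,Z_2$, an orthoisomorphism $\theta:P(Z_1)\to P(Z_2)$ extends to a $*$-isomorphism: the map $\sum\lambda_ie_i\mapsto\sum\lambda_i\theta(e_i)$ ($e_i$ orthogonal) is a well-defined isometric $*$-isomorphism between the algebras of elements with finite spectrum (pass to common refinements in the Boolean algebras), and it extends by norm density.

**Lemma 1.** Let $Z$ be an abelian von Neumann algebra, $M=M_2(Z)$, $\sigma=(\sigma_1,\sigma_2,\sigma_3)$ the Pauli matrices, and $R=\{\frac12(1+n\cdot\sigma):n\in Z_{sa}^3,\ n\cdot n=1\}$.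

(a) $R$ is the set of abelian projections of central support $1$. For $e\in R$, $eMe=Ze\cong Z$. Each $q\in P(M)$ is $q=z_2+z_1e$ with $z_1\perp z_2$ central projections and $e\in R$.

(b) Let $\theta$ be an orthoautomorphism of $P(M)$ fixing all central projections. Then $\theta(R)=R$ and $\theta(ze)=z\theta(e)$ for $z\in P(Z)$, $e\in R$. Let $\Theta$ be the bijection of $\{n\in Z_{sa}^3:n\cdot n=1\}$ corresponding to $\theta|_R$. If $\Theta(n)\cdot\Theta(m)=n\cdot m$ for all $n,m$, then $\theta$ extends to a Jordan $*$-automorphism of $M$.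

**Proof of (a).** Write $Z=C(X)$, $M=C(X,M_2(\mathbb C))$, and let $\mathrm{Tr}$ be the $Z$-valued trace. For $q\in P(M)$ the function $\mathrm{Tr}(q)$ is continuous with values in $\{0,1,2\}$, so $1=z_0+z_1+z_2$ with central projections $z_i$ on which $q$ has pointwise rank $i$. The projection $e=z_1q+(1-z_1)e_{11}$ has pointwise rank one. Hence $e=\frac12(1+n\cdot\sigma)$ with $n_k=\mathrm{Tr}(e\sigma_k)$, and $e^2=e$ together with $(n\cdot\sigma)^2=n\cdot n$ gives $n\cdot n=1$. So $e\in R$ and $q=z_2+z_1e$. Conversely, by the same computation elements of $R$ are projections of pointwise rank one. For $e\in R$ we have $eae=\mathrm{Tr}(ea)e$, so $eMe=Ze$; and $ze=0$ gives $z=\mathrm{Tr}(ze)=0$. So $e$ is abelian with central support $1$ and $eMe\cong Z$. If $q$ is any abelian projection of central support $1$, then $z_0q=0$ forces $z_0=0$; and $z_2M=(z_2q)M(z_2q)$ is abelian, which forces $z_2=0$. So $q\in R$.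

**Proof of (b).** $\theta(R)=R$ by (a), since abelianness and central supports are preserved; and $\theta(ze)=\theta(z\wedge e)=z\wedge\theta(e)=z\theta(e)$. Let $\varepsilon_k$ be the standard basis of $Z^3$ and $A\in M_3(Z)$ the matrix with columns $\Theta(\varepsilon_k)$. Then $A^TA=1$, hence $AA^T=1$ because $Z$ is commutative. From $\Theta(n)\cdot\Theta(\varepsilon_k)=n_k$ we get $A^T\Theta(n)=n$, so $\Theta(n)=An$. Define $J(\alpha+n\cdot\sigma)=\alpha+(An)\cdot\sigma$ for $\alpha,n_k\in Z$. Since $(n\cdot\sigma)\circ(m\cdot\sigma)=n\cdot m$, and $An\cdot Am=n\cdot m$, and the entries of $A$ are self-adjoint, $J$ is a Jordan $*$-automorphism. It is $Z$-linear, fixes $Z$, and equals $\theta$ on $R$. For $q=z_2+z_1e$ we get $\theta(q)=z_2\vee z_1\theta(e)=z_2+z_1\theta(e)=J(q)$. $\square$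

For $e,f\in R$ corresponding to $n,m$,
$$(e-f)^2=\tfrac14\big((n-m)\cdot\sigma\big)^2=\tfrac12(1-n\cdot m)\,1. \tag{2}$$

## 5. From the metric to a Jordan isomorphism ($1<p<\infty$)

From here through Section 11, $1<p<\infty$ and $\Phi:S(M)\to S(N)$ is a metric preserving bijection.

**Step 1: maximal distance means orthogonal supports.** This step makes orthogonality visible to the metric. For $x,y\in S$ we claim $\|x-y\|^p\le2$, with equality iff $s(x)\perp s(y)$. Let $D=x-y$, $r=s(D_+)$, $r^\perp=1-r$. Then $D_+=r(x-y)r\le rxr$ and $D_-=r^\perp(y-x)r^\perp\le r^\perp yr^\perp$, so $\|D_\pm\|\le1$ and $\|D\|^p\le2$ by (F7). If $\|D\|^p=2$, then $\|D_+\|=\|D_-\|=1$, so $\|rxr\|=1$. Pinching gives $\|r^\perp xr^\perp\|^p\le1-1=0$, so $s(x)\le r$. Likewise $\|r^\perp yr^\perp\|=1$ gives $s(y)\le r^\perp$. Conversely, orthogonal supports give $D_+=x$, $D_-=y$ and $\|D\|^p=2$.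

**Step 2: the lattice isomorphism.** This step shows that $\Phi$ permutes the subspheres. For $A\subset S$ put $A^\perp=\{y\in S:\|y-a\|^p=2\ \forall a\in A\}$. By Step 1, $A^\perp=S_{1-\bigvee_{a\in A}s(a)}$. Every projection $e$ is a sum of $\sigma$-finite projections, and a nonzero $\sigma$-finite projection is the support of some $\varphi^{1/p}\in S$; so $\bigvee_{x\in S_e}s(x)=e$. Hence $S_e^\perp=S_{1-e}$, the sets $A^\perp$ are exactly the $S_e$, and $e\mapsto S_e$ is injective, with $S_e\subset S_f$ iff $e\le f$. Since $\Phi(A^\perp)=\Phi(A)^\perp$ and $\{x\}^{\perp\perp}=S_{s(x)}$, there is an orthoisomorphism $\theta:P(M)\to P(N)$ with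
$$\Phi(S_e)=S_{\theta(e)},\qquad s(\Phi(x))=\theta(s(x)). \tag{3}$$

**Step 3: cutting by central projections.** This step shows that $\Phi$ respects central decompositions. Let $z\ne0$ be central, $x\in S$, $t=\|xz\|$. For $y\in S_z$,
$$\|x-y\|^p=\|xz-y\|^p+\|x(1-z)\|^p=\|xz-y\|^p+1-t^p\ge g(t):=(1-t)^p+1-t^p.$$
For $t>0$ equality holds iff $\|y-xz\|=\|y\|-\|xz\|$, that is, by strict convexity, iff $y=xz/t$. For $t=0$ equality always holds. So $\operatorname{dist}(x,S_z)^p=g(t)$. The function $g$ is strictly decreasing on $[0,1]$, $\theta(z)$ is central, and $\Phi(S_z)=S_{\theta(z)}$; so $\|\Phi(x)\theta(z)\|=t$. For $t>0$ the unique nearest points correspond as well. Hence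
$$\|\Phi(x)\theta(z)\|=\|xz\|,\qquad\Phi(x)\theta(z)=\|xz\|\,\Phi\big(xz/\|xz\|\big)\ \text{ if }xz\ne0. \tag{4}$$

**Step 4: $\theta$ extends to a Jordan $*$-isomorphism $J:M\to N$.** This step turns lattice information into an algebra map. Let $z$ be the central projection such that $zM$ is the type I$_2$ part of $M$. By Section 4, $\theta(z)N$ is the type I$_2$ part of $N$, and Dye's theorem extends $\theta|_{P((1-z)M)}$ to a Jordan $*$-isomorphism $J_1$ of $(1-z)M$ onto $(1-\theta(z))N$. If $\theta|_{P(zM)}$ extends to $J_2:zM\to\theta(z)N$, then $J=J_1\oplus J_2$ extends $\theta$, since $\theta(q)=\theta(qz)+\theta(q(1-z))$. As $\Phi(S_z)=S_{\theta(z)}$, $\Phi$ restricts to a metric preserving bijection $S(zM)\to S(\theta(z)N)$ with lattice isomorphism $\theta|_{P(zM)}$. So we may assume that $M,N$ are of type I$_2$.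

Then $M\cong M_2(Z_M)$ and $N\cong M_2(Z_N)$. The restriction of $\theta$ to central projections extends to a $*$-isomorphism $Z_M\to Z_N$. Composing $\Phi$ with the isometry induced by the corresponding $*$-isomorphism $M_2(Z_N)\to M_2(Z_M)$, we may assume $M=N=M_2(Z)$ and $\theta(z)=z$ for $z\in P(Z)$. Let $\mu$ be a faithful normal semifinite trace on $Z$, $\tau_0=\mathrm{Tr}\otimes\mu$, and $L^p(M)=L^p(M,\tau_0)$. Use the notation of Lemma 1.

For $w\in P(Z)$ with $0<\mu(w)<\infty$ and $e\in R$ put $x_{w,e}=\mu(w)^{-1/p}we$. Since $\mathrm{Tr}(e)=1$, $x_{w,e}\in S$. By (3), $\Phi(x_{w,e})$ has support $\theta(we)=w\theta(e)$, so by (F4) and Lemma 1(a) it equals $k\theta(e)$ with $k\in L^p(Z)_+$ supported by $w$. By (4), $\int_{w_1}k^p\,d\mu=\mu(w_1)/\mu(w)$ for all projections $w_1\le w$ in $Z$. So $k=\mu(w)^{-1/p}w$ and $\Phi(x_{w,e})=x_{w,\theta(e)}$. If $e,f\in R$ correspond to $n,m$, then (2) gives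
$$\|x_{w,e}-x_{w,f}\|^p=\frac2{\mu(w)}\int_w\Big(\frac{1-n\cdot m}2\Big)^{p/2}d\mu.$$
The same holds with $\Theta(n),\Theta(m)$ in place of $n,m$, and the two integrals agree for every $w$ of finite measure. Hence $\Theta(n)\cdot\Theta(m)=n\cdot m$, and Lemma 1(b) gives the extension.

## 6. Reduction to maps that preserve supports

Put $\Psi=J_p^{-1}\circ\Phi:S(M)\to S(M)$. It is a metric preserving bijection, and $s(\Psi(x))=J^{-1}(\theta(s(x)))=s(x)$. So its lattice isomorphism is the identity, and
$$\Psi(S_e)=S_e,\qquad\operatorname{dist}(\Psi(x),S_e)=\operatorname{dist}(x,S_e)\qquad(x\in S,\ 0\ne e\in P(M)). \tag{5}$$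

**Claim.** $\Psi=\mathrm{id}$, that is, $\Phi=J_p|_{S(M)}$.

If $M$ is abelian we are already done: (4) for $\Psi$ says $\int_z\Psi(x)^p=\|\Psi(x)z\|^p=\|xz\|^p=\int_zx^p$ for all projections $z$, so $\Psi(x)=x$. A sensible person would now try the same with noncentral $e$: compute $\operatorname{dist}(x,S_e)$ as a function of $\|exe\|$, and conclude that $\|e\Psi(x)e\|=\|exe\|$ for all $e$. This stops at once, because $\operatorname{dist}(x,S_e)$ is not a function of $\|exe\|$. Take $M=M_2(\mathbb C)$ and a rank-one projection $e$, so that $S_e=\{e\}$. If $x$ is a rank-one projection with $\operatorname{Tr}(xe)=a$, then $\|exe\|=a$, and $(x-e)^2=(1-a)1$ by (2), so $\operatorname{dist}(x,S_e)^p=2(1-a)^{p/2}$. If instead $x$ commutes with $e$ and $\|exe\|=a$, then $\operatorname{dist}(x,S_e)^p=(1-a)^p+1-a^p$ as in Step 3. For $p=3$, $a=\frac12$ the two values are $2^{-1/2}$ and $1$. In Step 3 the identity $\|x-y\|^p=\|xz-y\|^p+\|x(1-z)\|^p$ was available; for noncentral $e$ pinching gives only one inequality.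 What survives is the first-order statement (1). It needs projections $e$ with $\varphi_x(e)$ small compared with $\|exe\|$, so we first remove the part of $M$ where such projections may fail to exist.

**Step 5: central pieces and the $B(H)$ summands.** This step reduces the claim to algebras without minimal projections. If $\Psi=\mathrm{id}$ on $S_z=S(zM)$ for all members $z$ of a central partition of $1$, then $\Psi=\mathrm{id}$: by (4), $\Psi(x)z=\|xz\|\Psi(xz/\|xz\|)=xz$ if $xz\ne0$, and $\Psi(x)z=0$ if $xz=0$. If $e$ is a minimal projection with central support $z$, then the center of $zM$ is isomorphic to its image in $eMe=\mathbb Ce$, so $z$ is a minimal central projection and $zM$ is a factor with a minimal projection: $zM\cong B(H)$. Distinct such $z$ are orthogonal, and the remaining summand of $M$ has no minimal projection.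

On a summand $B(H)$ the known result applies: $\Psi$ extends to a linear isometry $T$ of $C_p(H)$. For a minimal projection $e$ we have $S_e=\{e\}$, so $T(e)=e$ by (5). The span of the minimal projections is dense in $C_p(H)$, so $T=\mathrm{id}$.

From now on $M$ has no minimal projections, and $\Psi$ satisfies (5) and $s(\Psi(x))=s(x)$.

## 7. A square-root inequality and a midpoint inequality

Two tools are needed for the upper estimate of $\operatorname{dist}(x,S_e)$.

**Lemma 2.** For $A,B\in L^r_+$, $1<r<\infty$: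
$$\|A^{1/2}-B^{1/2}\|_{2r}^2\le\|A-B\|_r. \tag{6}$$

**Proof.** Let $T=A^{1/2}-B^{1/2}$, which we may assume nonzero, and $R=A^{1/2}+B^{1/2}\ge\pm T$. Then $A-B=\frac12(TR+RT)$. Write $T=j|T|$ with $j=s(T_+)-s(T_-)$, and $W=j|T|^{2r-2}$. Then $\|W\|_{r'}=\|T\|_{2r}^{2r-2}$ and $WT=TW=|T|^{2r-1}$. By cyclicity,
$$\operatorname{tr}((A-B)W)=\operatorname{tr}(R|T|^{2r-1})=\operatorname{tr}(RT_+^{2r-1})+\operatorname{tr}(RT_-^{2r-1})\ge\operatorname{tr}(TT_+^{2r-1})-\operatorname{tr}(TT_-^{2r-1})=\|T\|_{2r}^{2r},$$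
where $R\ge T$ was used in the first term and $R\ge-T$ in the second. By Hölder the left side is at most $\|A-B\|_r\|T\|_{2r}^{2r-2}$. Divide. $\square$

**Lemma 3.** Let $x,y\in L^p_+$ have norm $\le1$, let $d\in L^r$ with $2\le r\le\infty$, and let $\kappa\ge0$ satisfy $\frac\kappa p+\frac2r=1$. With $x^0=y^0=1$ put
$$K(\alpha)=\operatorname{tr}(d^*y^\alpha d\,x^{\kappa-\alpha})=\|y^{\alpha/2}dx^{(\kappa-\alpha)/2}\|_2^2\qquad(0\le\alpha\le\kappa).$$
Then $K\big(\frac{\alpha+\alpha'}2\big)^2\le K(\alpha)K(\alpha')$. Consequently: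

(i) On $[\alpha_0,\alpha_1]\subset[0,\kappa]$ we have $K\le\max(K(\alpha_0),K(\alpha_1))$.

(ii) For $\beta,\gamma\in[0,\kappa]$ and $m=0,1,2,\dots$, $K(\beta+2^{-m}(\gamma-\beta))\le K(\beta)^{1-2^{-m}}K(\gamma)^{2^{-m}}$ (for $m=0$ the right side is $K(\gamma)$).

**Proof.** The exponents add up so that Hölder applies, and $K\le\|d\|_r^2$ is bounded. By cyclicity,
$$K\Big(\frac{\alpha+\alpha'}2\Big)=\operatorname{tr}\Big(\big(y^{\alpha/2}dx^{(\kappa-\alpha)/2}\big)^*\,y^{\alpha'/2}dx^{(\kappa-\alpha')/2}\Big),$$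
so Cauchy–Schwarz in $L^2$ gives the midpoint inequality. For (i), let $\Gamma=\sup_{[\alpha_0,\alpha_1]}K<\infty$. Each point of the interval is the midpoint of one of the endpoints and some point of the interval, so $\Gamma^2\le\max(K(\alpha_0),K(\alpha_1))\,\Gamma$. For (ii) use induction: the point for $m+1$ is the midpoint of $\beta$ and the point for $m$, so the bound is $K(\beta)^{\frac12+\frac12(1-2^{-m})}K(\gamma)^{2^{-m-1}}$, as claimed. $\square$

## 8. Lower bound for the distance to $S_e$

**Proposition 4.** Let $x\in S$, $0\ne e\in P(M)$, $a=\|exe\|_p$, $\varphi_x=x^p$. Then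
$$\operatorname{dist}(x,S_e)^p\ge(1-a)^p+(1-\varphi_x(e))^p\ge2-pa-p\varphi_x(e). \tag{7}$$

**Proof.** Let $f=1-e$ and $y\in S_e$. Pinching gives $\|x-y\|^p\ge\|exe-y\|^p+\|fxf\|^p$, and $\|exe-y\|\ge1-a$. By (F3) and Hölder, using $\|x^{p-1}\|_{p'}=1$,
$$\|fxf\|=\|x^{1/2}fx^{1/2}\|\ge\operatorname{tr}(x^{p-1}x^{1/2}fx^{1/2})=\operatorname{tr}(x^pf)=1-\varphi_x(e).$$
The last inequality in (7) is Bernoulli's. $\square$

## 9. Upper bound by a norming functional

**Proposition 5.** Fix $k\ge1$ with $2^k\ge p$. Let $x,e,a,\varphi_x$ be as in Proposition 4, $a>0$, $\varphi:=\varphi_x(e)$. Then $a\le\varphi^{2^{-k}}$. For every $\eta\in(0,1)$ there is $\varepsilon_0>0$, depending only on $\eta,p,M$, such that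
$$\varphi\le\varepsilon_0a,\ a\le\varepsilon_0\quad\Longrightarrow\quad\operatorname{dist}(x,S_e)^p\le1+(1-(1-\eta)a)^p. \tag{8}$$

The competitor in $S_e$ is the obvious one, $y=exe/a$. Let $D=y-x$. As in Step 1, $\|D_-\|\le1$ and $\|D_+\|=1-\sigma$ with $0\le\sigma\le1$, so $\|y-x\|^p\le1+(1-\sigma)^p$ and it suffices to prove $\sigma\ge(1-\eta)a$. Write $X=x^{1/2}$ and $f=1-e$.

**Step 6: interpolating between $\varphi$, $a$ and $1$.** This step proves $a\le\varphi^{2^{-k}}$ and prepares a quantity that is small compared with $a$. Apply Lemma 3 with $d=e$, $r=\infty$, $\kappa=p$: $K(\alpha)=\operatorname{tr}(ey^\alpha e\,x^{p-\alpha})$. Then $K(0)=\operatorname{tr}(ex^p)=\varphi$, $K(p-1)=\operatorname{tr}(y^{p-1}exe)=a\operatorname{tr}(y^p)=a$, and $K(p)=1$. By (ii) with $\beta=p$, $\gamma=0$, $K(p-2^{-k}p)\le\varphi^{2^{-k}}$. Since $p-1\le p-2^{-k}p$ and $\varphi\le1$, (i) on $[0,p-2^{-k}p]$ gives $a=K(p-1)\le\varphi^{2^{-k}}$. Next fix $m\ge0$, depending only on $p$, with $s:=(p-1)2^{-m}\le1$. By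 (ii) with $\beta=p-1$, $\gamma=0$,
$$K(p-1-s)\le a^{1-2^{-m}}\varphi^{2^{-m}}=a(\varphi/a)^{2^{-m}}. \tag{9}$$

**Step 7: the norming functional of $D_+$.** This step rewrites $\sigma$ as a sum of two nonnegative terms. If $\sigma\ge a$ we are done, so assume $\sigma<a\le\frac12$ (we shall take $\varepsilon_0\le\frac12$). Then $D_+\ne0$. Let $u=D_+^{p-1}/\|D_+\|^{p-1}\in L^{p'}_+$; so $\|u\|_{p'}=1$ and $\operatorname{tr}(uD)=\|D_+\|$. Hence $(1-\operatorname{tr}(uy))+\operatorname{tr}(ux)=\sigma$ with both terms $\ge0$, and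
$$\operatorname{tr}(uy)>1-a,\qquad\operatorname{tr}(ux)\le\sigma<a. \tag{10}$$
So $u$ almost norms $y$, as $y^{p-1}$ does exactly. Since $\operatorname{tr}(y^{p-1}x)=a$, one hopes for $\operatorname{tr}(ux)\approx a$, which would give $\sigma\gtrsim a$. But $u$ need not live under $e$; its off-diagonal part must be controlled.

**Step 8: splitting off the part of $u$ outside $e$.** This step isolates the cross term. Let $c=(eue)^{1/2}\in L^{2p'}(eMe)_+$ and let $u^{1/2}e=Uc$ be the polar decomposition, $U\in M$, $U^*U=s(c)\le e$. Put $\zeta=U^*u^{1/2}$. Then $e\zeta=\zeta$ and $\zeta e=U^*Uc=c$. With $d:=\zeta f$,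
$$\zeta=c+d,\qquad\zeta\zeta^*=\zeta e\zeta^*+\zeta f\zeta^*=c^2+dd^*,\qquad\|\zeta\zeta^*\|_{p'}=\|\zeta\|_{2p'}^2\le1.$$
Since $y=eye$, $\operatorname{tr}(c^2y)=\operatorname{tr}(uy)$, so
$$\operatorname{tr}(d^*yd)=\operatorname{tr}(\zeta\zeta^*y)-\operatorname{tr}(uy)\le1-\operatorname{tr}(uy)<a.$$
Also $\zeta^*\zeta=u^{1/2}UU^*u^{1/2}\le u$, so $\|\zeta X\|_2^2\le\operatorname{tr}(ux)<a$; and $\|cX\|_2^2=\operatorname{tr}(c^2exe)=a\operatorname{tr}(uy)\in[a(1-a),a]$. Since $dX=\zeta X-cX$, $\|dX\|_2\le2\sqrt a$. Now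
$$\sigma\ge\operatorname{tr}(ux)\ge\|\zeta X\|_2^2=\|cX+dX\|_2^2\ge a(1-a)-2|\langle cX,dX\rangle|. \tag{11}$$
Cauchy–Schwarz bounds the cross term only by $\sqrt a\cdot2\sqrt a=2a$, the same order as the main term. This is useless. The gain comes from moving powers of $x$ and $y$ from one factor to the other.

**Step 9: an interpolated bound on $d$.** Apply Lemma 3 with this $d\in L^{2p'}$, $\|d\|_{2p'}\le1$, $r=2p'$, $\kappa=1$ (indeed $\frac1p+\frac1{p'}=1$): $H(\alpha)=\operatorname{tr}(d^*y^\alpha dx^{1-\alpha})$. Then $H(0)=\|dX\|_2^2\le4a$ and $H(1)=\operatorname{tr}(d^*yd)<a$, so $H(s)\le4a$ by (i).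

**Step 10: replacing $c$ by a power of $y$.** This step makes the cross term computable. Let $c_0=y^{(p-1)/2}$. The elements $c^2=eue$ and $c_0^2=y^{p-1}$ lie in the unit ball of $L^{p'}$, and
$$\big\|\tfrac12(c^2+y^{p-1})\big\|_{p'}\ge\operatorname{tr}\big(y\cdot\tfrac12(c^2+y^{p-1})\big)=\tfrac12(\operatorname{tr}(uy)+1)>1-\tfrac a2.$$
Put $\omega(t)=\sup\{\|v-w\|_{p'}:\|v\|_{p'},\|w\|_{p'}\le1,\ \|\frac12(v+w)\|_{p'}\ge1-\frac t2\}$. This is nondecreasing, depends only on $p$ and $M$, and tends to $0$ as $t\to0$ by uniform convexity. So $\|c^2-c_0^2\|_{p'}\le\omega(a)$, and $\|c-c_0\|_{2p'}\le\omega(a)^{1/2}$ by (6). Since $(c-c_0)X=(c-c_0)eX$ and $\|eX\|_{2p}^2=\|exe\|_p=a$,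
$$|\langle(c-c_0)X,dX\rangle|\le\omega(a)^{1/2}a^{1/2}\cdot2a^{1/2}=2a\,\omega(a)^{1/2}.$$

**Step 11: the cross term with $c_0$.** Here the smallness of $\varphi/a$ enters. We have $\langle c_0X,dX\rangle=\operatorname{tr}(x^{1/2}d^*y^{(p-1)/2}e\,x^{1/2})$. Move $x^{s/2}$ cyclically from the left end to the right end and split $y^{(p-1)/2}=y^{s/2}y^{(p-1-s)/2}$. By Cauchy–Schwarz, Step 9 and (9),
$$|\langle c_0X,dX\rangle|=\Big|\operatorname{tr}\Big(x^{\frac{1-s}2}d^*y^{\frac s2}\cdot y^{\frac{p-1-s}2}e\,x^{\frac{1+s}2}\Big)\Big|\le H(s)^{1/2}K(p-1-s)^{1/2}\le2a(\varphi/a)^{2^{-m-1}}.$$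
The squared $2$-norm of the second factor is indeed $K(p-1-s)$, since $p-(p-1-s)=1+s$. Inserting Steps 10 and 11 into (11),
$$\sigma\ge a\Big[1-a-4\omega(a)^{1/2}-4(\varphi/a)^{2^{-m-1}}\Big].$$
Choose $\varepsilon_0\le\frac12$ with $\varepsilon_0+4\omega(\varepsilon_0)^{1/2}+4\varepsilon_0^{2^{-m-1}}\le\eta$. Then $a\le\varepsilon_0$ and $\varphi\le\varepsilon_0a$ give $\sigma\ge(1-\eta)a$. $\square$

**How (1) follows.** Write $a_n=\|e_nxe_n\|$ and suppose $\varphi_x(e_n)/a_n\to0$. Since $a_n\le1$, $\varphi_x(e_n)\to0$, so $a_n\to0$ by Proposition 5. Then (7) gives $\limsup\le1$ in (1). From (8), with the Taylor estimate $(1-t)^p\le1-pt+C_pt^2$ on $[0,\frac12]$, the $\liminf$ is at least $1-\eta$ for each $\eta\in(0,1)$.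

## 10. Projections of small mass and comparatively large compression

To use (1) we need projections with $\varphi(e)\le\varepsilon\|ex'e\|$. In $L^\infty[0,1]$ with $x'=1$ and $\varphi$ Lebesgue measure, any $E$ with $0<|E|^{1-1/p}\le\varepsilon$ works, since $\|\chi_E\|_p=|E|^{1/p}$; for $p=1$ the ratio would always be $1$. If $q$ is a minimal projection of $B(H)$ and $x'=q$, $\varphi=\operatorname{tr}(q\,\cdot)$, the only choice below $q$ is $e=q$, with $\varphi(q)=1=\|qx'q\|$. This is why minimal projections were removed.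

**Lemma 6.** Let $0\ne q\in P(M)$, where $qMq$ has no minimal projections. Let $x'\in L^p(M)_+$ satisfy $ex'e\ne0$ for all $0\ne e\le q$, and let $\varphi\in L^1(M)_+$, $\varepsilon>0$. Then there is $0\ne e\le q$ with $\varphi(e)\le\varepsilon\|ex'e\|_p$.

Suppose instead that $\varphi(e)>\varepsilon\|ex'e\|_p$ for all $0\ne e\le q$, and put $C=1/\varepsilon$.

**Step 12: from projections to an operator inequality.** This step shows that $\varphi$ dominates many elements of $L^1$. Let $\mathcal N=qMq$ and $b=qx'q$. Then $s(b)=q$, because $e=q-s(b)$ satisfies $ex'e=0$. Replace $\varphi$ by $q\varphi q$, which is faithful on $\mathcal N$ since $\varphi(e)>0$ for $0\ne e\le q$. For $e\le q$, $\|b^{1/2}eb^{1/2}\|_p=\|ebe\|_p\le C\varphi(e)$. Let $a\in\mathcal N_+$, and put $a_n=\frac{\|a\|}n\sum_{j=1}^n\chi_{(j\|a\|/n,\infty)}(a)$. Then $0\le a-a_n\le\|a\|/n$, so $\|b^{1/2}a_nb^{1/2}\|_p\le C\varphi(a_n)\le C\varphi(a)$, and in the limit $\|b^{1/2}ab^{1/2}\|_p\le C\varphi(a)$. Pairing with $y$ gives $\operatorname{tr}(b^{1/2}yb^{1/2}a)=\operatorname{tr}(y\,b^{1/2}ab^{1/2})\le C\varphi(a)$,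 that is,
$$b^{1/2}yb^{1/2}\le C\varphi\ \text{ in }L^1(\mathcal N)\qquad(y\in L^{p'}(\mathcal N)_+,\ \|y\|_{p'}\le1). \tag{12}$$

**Step 13: replacing $\varphi$ by an element of the same shape.** The purpose is to have $b^{1/2}\cdots b^{1/2}$ on both sides. Let $g_0=\varphi^{1/p'}\in L^{p'}(\mathcal N)_+$, which has full support, and $\psi=b^{1/2}g_0b^{1/2}\ne0$. Choose $\lambda>0$ with $\lambda\psi(1)>\varphi(1)$, and let $e=s((\lambda\psi-\varphi)_+)$. This is nonzero since $\operatorname{tr}(\lambda\psi-\varphi)>0$. Then $e(\lambda\psi-\varphi)e=(\lambda\psi-\varphi)_+\ge0$, so $e\varphi e\le\lambda e\psi e$, and (12) gives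
$$eb^{1/2}yb^{1/2}e\le C\lambda\,eb^{1/2}g_0b^{1/2}e.$$

**Step 14: canceling $b^{1/2}$.** Write $b^{1/2}e=vh^{1/2}$ (polar decomposition) with $h=ebe$, $v\in\mathcal N$, $v^*v=s(h)$. Here $s(h)=e$, since $e'he'=e'x'e'\ne0$ for $0\ne e'\le e$. For $w\in L^{p'}(e\mathcal Ne)_+$ with $\|w\|_{p'}=1$ take $y=vwv^*$, and put $g=v^*g_0v\in L^{p'}(e\mathcal Ne)_+$. Then $h^{1/2}wh^{1/2}\le C\lambda h^{1/2}gh^{1/2}$, that is,
$$\operatorname{tr}\big((C\lambda g-w)\,h^{1/2}ah^{1/2}\big)\ge0\qquad(a\in(e\mathcal Ne)_+).$$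
The elements $h^{1/2}ah^{1/2}$, $a\in(e\mathcal Ne)_+$, are dense in $L^p(e\mathcal Ne)_+$. Indeed, $(e\mathcal Ne)h^{1/2}$ is dense in $L^{2p}(e\mathcal Ne)$: if $t\in L^{(2p)'}(e\mathcal Ne)$ annihilates it, then $h^{1/2}t=0$, so $t=0$ as $s(h)=e$. Every element of $L^p(e\mathcal Ne)_+$ is $k^*k$ with $k\in L^{2p}(e\mathcal Ne)$, and if $c_jh^{1/2}\to k$ in $L^{2p}$, then $h^{1/2}c_j^*c_jh^{1/2}\to k^*k$ in $L^p$. By (F2), $w\le C\lambda g$ for every such $w$.

**Step 15: too many orthogonal pieces.** This step reaches the contradiction. Since $e\mathcal Ne$ has no minimal projections, for each $n$ there are nonzero orthogonal projections $e_1,\dots,e_n\le e$. Choose unit vectors $w_i\in L^{p'}(e_i\mathcal Ne_i)_+$. Then $w_i=e_iw_ie_i\le C\lambda e_ige_i$, so $1\le C\lambda\|e_ige_i\|_{p'}$. Pinching gives $n\le(C\lambda)^{p'}\|g\|_{p'}^{p'}$ for all $n$, which is impossible. $\square$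

## 11. Comparing $x$ with $\Psi(x)$

**Step 16: a corner where $x$ exceeds $\Psi(x)$ by a factor.** Suppose $x':=\Psi(x)\ne x$ for some $x\in S$. If $x\le(1+\delta)x'$ for all $\delta>0$, then $x\le x'$, hence $x\le\frac{x+x'}2\le x'$ and $\|\frac{x+x'}2\|=1$, so $x=x'$ by strict convexity, a contradiction. So for some $\delta>0$ the element $k:=x-(1+\delta)x'$ has $k_+\ne0$. Let $q=s(k_+)$. For $0\ne e\le q$, $eke=ek_+e\ge0$ is nonzero. Since $exe=eke+(1+\delta)ex'e$,
$$a(e):=\|exe\|\ge(1+\delta)\|ex'e\|=:(1+\delta)a'(e),\qquad a(e)>0.$$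
Also $a'(e)>0$: otherwise $e\perp s(x')=s(x)$ and $exe=0$.

**Step 17: the contradiction.** We apply the two bounds along small projections. Lemma 6 with this $q$, with $\varphi=x^p+x'^p$ and $\varepsilon=1/n$, gives $0\ne e_n\le q$ with $\varphi(e_n)\le a_n'/n\le a_n/n$, where $a_n=a(e_n)$, $a_n'=a'(e_n)$. By Proposition 5, with $k$ denoting there the integer with $2^k\ge p$, $a_n\le\varphi_x(e_n)^{2^{-k}}\le n^{-2^{-k}}\to0$. So (8) applies, for large $n$, with some $\eta_n\to0$. Using (7) for $x'$, (5), (8), and $(1-t)^p\le1-pt+C_pt^2$ on $[0,\frac12]$,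
$$2-pa_n'-\tfrac pna_n'\le\operatorname{dist}(x',S_{e_n})^p=\operatorname{dist}(x,S_{e_n})^p\le2-p(1-\eta_n)a_n+C_pa_n^2.$$
Hence
$$(1-\eta_n)a_n-\tfrac{C_p}pa_n^2\le\big(1+\tfrac1n\big)a_n'\le\frac{1+1/n}{1+\delta}\,a_n.$$
Dividing by $a_n$ and letting $n\to\infty$ gives $1\le\frac1{1+\delta}$, a contradiction. So $\Psi=\mathrm{id}$ and $\Phi=J_p|_{S(M)}$ for $1<p<\infty$. $\blacksquare$

## 12. The case $p=\infty$: spheres of radius one

Now $S=\{x\in M_+:\|x\|=1\}$. If $M=\mathbb C$, then $S(M)=\{1\}$, so $S(N)$ is a single point. Then $N=\mathbb C$, since otherwise $S(N)$ contains $1$ and a projection different from $0,1$; the claim is trivial with $J=\mathrm{id}$. By symmetry we may assume $M,N\ne\mathbb C$.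

As seen in Section 3, distance $1$ is no longer orthogonality. To describe it, for $a\in S$ let $F_i(a)=\{\text{states }\psi\text{ of }M:\psi(a)=i\}$, $i=0,1$. Since $-1\le a-b\le1$ and the norm of a self-adjoint element is attained at a state,
$$\|a-b\|=1\iff F_1(a)\cap F_0(b)\ne\emptyset\ \text{ or }\ F_0(a)\cap F_1(b)\ne\emptyset. \tag{13}$$
States with $\psi(e)=1$ are the states of the corner $eMe$. So for a projection $e\ne0$: $F_1(e)\cap F_1(b)\ne\emptyset$ iff $\|ebe\|=1$; $F_1(e)\cap F_0(b)\ne\emptyset$ iff $ebe$ is not invertible in $eMe$; and $F_0(b)=\emptyset$ iff $b$ is invertible. For $E\subset S$ let $\mathrm{Sph}(E)=\{b\in S:\|b-a\|=1\ \forall a\in E\}$, $\mathrm{Sph}(a)=\mathrm{Sph}(\{a\})$, and let $\mathrm{Inv}=\{b\in S:b\text{ invertible}\}$. Clearly $\Phi(\mathrm{Sph}(E))=\mathrm{Sph}(\Phi(E))$.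

In $\mathbb C^2$: if $a=(1,t)$ with $0<t<1$, then $\mathrm{Sph}(a)=\{(0,1)\}$, and $\mathrm{Sph}(\mathrm{Sph}(a))$ is the whole segment $\{(1,t'):t'\in[0,1]\}$. For $a=(1,0)$, $\mathrm{Sph}(a)=\{(s,1):s\in[0,1]\}$ and $\mathrm{Sph}(\mathrm{Sph}(a))=\{(1,0)\}$. This is the pattern of the next step.

**Step 18: $a\in S$ is a projection iff $\mathrm{Sph}(\mathrm{Sph}(a))=\{a\}$.** This makes projections metrically visible. If $a^2\ne a$, then $\psi(a)^2\le\psi(a^2)\le\psi(a)$ for all states gives $F_i(a^2)=F_i(a)$, so $\mathrm{Sph}(a^2)=\mathrm{Sph}(a)$ by (13), and $a^2\in\mathrm{Sph}(\mathrm{Sph}(a))$ is different from $a$.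

Conversely, let $e\ne0$ be a projection and $b\in\mathrm{Sph}(\mathrm{Sph}(e))$. First we show $b=e+(1-e)b(1-e)$. Let $0\ne g\le e$ be a projection, $g\ne1$. For a projection $0\ne h\le1-g$ put $c=h+\frac12(1-g-h)\in S$. Then $F_0(c)=F_1(g)$ and $F_1(c)=F_1(h)$, and $c\in\mathrm{Sph}(e)$ because $F_1(g)\subset F_1(e)$. So $\|b-c\|=1$: either $\|gbg\|=1$, or $hbh$ is not invertible in $hMh$. If $\|gbg\|<1$, the latter holds for all $h$. But for $\delta>0$ the projection $h=\chi_{[\delta,\infty)}((1-g)b(1-g))$, if nonzero, satisfies $hbh\ge\delta h$. So all these projections vanish, $(1-g)b(1-g)=0$, and $b=gbg$ has norm $<1$, a contradiction. Hence $\|gbg\|=1$ for all $0\ne g\le e$ with $g\ne1$. If $ebe\ne e$, then for small $\epsilon>0$ the spectral projection $g=\chi_{[0,1-\epsilon]}(ebe)$ in $eMe$ is nonzero with $\|gbg\|<1$; so $g=1=e$ and $b\le1-\epsilon$, a contradiction. So $ebe=e$, that is, $e(1-b)e=0$. As $1-b\ge0$, $(1-b)e=0$, and $b=e+(1-e)b(1-e)$.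

If $e=1$ we are done. If $e\ne1$ and $0\ne h\le1-e$, then $c=h+\frac12(1-h)\in\mathrm{Inv}$ and $F_1(c)=F_1(h)\subset F_0(e)$, so $c\in\mathrm{Sph}(e)$ and $\|b-c\|=1$. As $F_0(c)=\emptyset$, $hbh$ is not invertible in $hMh$. This holds for all such $h$, so $(1-e)b(1-e)=0$ by the same spectral argument, and $b=e$.

Hence $\Phi$ maps $P^*(M):=P(M)\setminus\{0\}$ onto $P^*(N)$. Write $\theta=\Phi|_{P^*(M)}$.

**Step 19: $\Phi(1)=1$ and $\Phi(\mathrm{Inv})=\mathrm{Inv}$.** This step finds the unit. We claim that $1$ is the only $e\in P^*$ such that $\|e-f\|=1$ for all $f\in P^*\setminus\{e\}$ and $\mathrm{Sph}(e)$ has empty interior in $S$. For $e=1$ the first property is clear. By (13), $\mathrm{Sph}(1)$ consists of the noninvertible $b\in S$, and $(1-t)b+t1\in\mathrm{Inv}$ for $0<t<1$, so its interior is empty. Now let $e\ne1$ have the first property. For unitaries $u$ near $1$ we have $\|ueu^*-e\|<1$, so $ueu^*=e$; applied to $u=e^{itk}$ with $k$ self-adjoint and $t$ small, this shows that $e$ is central.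 If $b\in S$ and $\|b-(1-e)\|<\frac12$, then $\|be\|<\frac12$, so $\|b(1-e)\|=1$ and $\|e-b\|=1$. So $1-e$ is an interior point of $\mathrm{Sph}(e)$, and the claim holds. All these properties are preserved by $\Phi$, so $\Phi(1)=1$. For $b\in S$, $b\in\mathrm{Inv}\Leftrightarrow\|1-b\|<1$; so $\Phi(\mathrm{Inv})=\mathrm{Inv}$.

**Step 20: $\theta$ is an order isomorphism.** Invertible elements see the order. For $x\in\mathrm{Inv}$ and $e\in P^*\setminus\{1\}$, $F_0(x)=\emptyset$ and $F_0(e)=F_1(1-e)$, so (13) gives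
$$\|e-x\|=1\iff\|(1-e)x(1-e)\|=1. \tag{14}$$
Let $V_e=\{x\in\mathrm{Inv}:\|e-x\|<1\}$; so $V_1=\mathrm{Inv}$ and $\Phi(V_e)=V_{\theta(e)}$. We show $f\le e\Leftrightarrow V_f\subset V_e$. This is clear if $e=1$. If $f=1\ne e$, then $f\not\le e$ and $1\in V_f\setminus V_e$. Let $e,f\ne1$. If $f\le e$, then $1-e\le1-f$ and $V_f\subset V_e$ by (14). If $f\not\le e$, then $(1-e)f(1-e)\ne0$, and for small $\delta>0$ the spectral projection $g=\chi_{[\delta,1]}((1-e)f(1-e))\le1-e$ is nonzero with $gfg\ge\delta g$. So $\|(1-f)g(1-f)\|=\|g(1-f)g\|\le1-\delta$. For $x=g+\frac12(1-g)=\frac12+\frac12g\in\mathrm{Inv}$ we get $\|(1-f)x(1-f)\|\le\frac12+\frac12(1-\delta)<1$, while $\|(1-e)x(1-e)\|=1$ since $g\le1-e$. So $x\in V_f\setminus V_e$.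

**Step 21: linear structure on faces.** The sphere $S$ contains the convex sets $K_f$ below; on these an isometry must be affine. Let $f\in P(M)$, $f\ne0,1$, and $f'=\theta(f)$, so $f'\ne0,1$. Put
$$K_f=\{x\in S:x\ge1-f\}=(1-f)+[0,f],\qquad[0,f]=\{z\in fMf:0\le z\le f\}.$$
The equality holds because $x\ge1-f$ and $x\le1$ mean $0\le1-x\le f$.

For $x\in\mathrm{Inv}$ we have $x\ge1-f$ iff $\|gxg\|=1$ for all projections $0\ne g\le1-f$. If $x\ge1-f$, then $gxg\ge g$. If the norm condition holds, the spectral projections $\chi_{[0,1-\epsilon]}$ of $(1-f)x(1-f)$ in $(1-f)M(1-f)$ vanish, so $(1-f)x(1-f)=1-f$ and, as $x\le1$, $x\ge1-f$. Writing $g=1-r$, (14) turns the condition into: $\|x-r\|=1$ for all projections $r$ with $f\le r\ne1$. By Steps 19 and 20, $\Phi(K_f\cap\mathrm{Inv})=K_{f'}\cap\mathrm{Inv}$. For $x\in K_f$ and $0<t<1$, $(1-t)x+t1\in K_f\cap\mathrm{Inv}$; so taking closures, $\Phi(K_f)=K_{f'}$. Thus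
$$\Phi((1-f)+z)=(1-f')+A_f(z),\qquad z\in[0,f],$$
with $A_f:[0,f]\to[0,f']$ a surjective isometry between convex bodies of $(fMf)_{sa}$ and $(f'Nf')_{sa}$ (the body $[0,f]$ contains the ball of radius $\frac12$ about $\frac12f$). By Mankiewicz's theorem (1972), $A_f$ is the restriction of an affine surjective isometry $(fMf)_{sa}\to(f'Nf')_{sa}$. Let $L_f$ be its linear part. Since $\Phi(1)=1$, $A_f(f)=f'$ and $A_f(z)=f'+L_f(z-f)$. For $w\in[0,f]$, $L_f(w)=f'-A_f(f-w)$, so $L_f([0,f])=[0,f']$. Hence $L_f$ is an order isomorphism, and it maps the largest element to the largest: $L_f(f)=f'$. So $A_f=L_f$ on $[0,f]$. By Kadison (Ann. of Math. 56 (1952)), the unital order isomorphism $L_f$ (complexified) is a Jordan $*$-isomorphism $fMf\to f'Nf'$.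

Taking $z=0$ gives $\theta(1-f)=1-\theta(f)$. So $\theta$, with $\theta(0)=0$, is an orthoisomorphism $P(M)\to P(N)$. For a projection $0\ne q\le f$, $1-\theta(q)=\theta(1-q)=\Phi((1-f)+(f-q))=(1-f')+f'-L_f(q)=1-L_f(q)$. Hence
$$L_f=\theta\ \text{ on projections}\le f\qquad(f\ne0,1). \tag{15}$$

**Step 22: a Jordan $*$-isomorphism $J:M\to N$ with $J|_{P(M)}=\theta$.** This step glues the $L_f$ into one map; three cases occur. If $M$ has a central projection $z\ne0,1$, then $\theta(z)$ is central by Section 4. Put $J=L_z\oplus L_{1-z}$; by (15), $J(q)=\theta(qz)+\theta(q(1-z))=\theta(q)$. If $M$ is a factor and $M\not\cong M_2(\mathbb C)$, then by Section 4 $N$ is a factor not of type I$_2$, and Dye's theorem applies. If $M\cong M_2(\mathbb C)$, then $N$ is a factor of type I$_2$, so $N\cong M_2(\mathbb C)$, and we identify $M=N=M_2(\mathbb C)$. Here $\theta$ fixes the central projections $0,1$. For $e,f\in R$ (Lemma 1 with $Z=\mathbb C$) corresponding to $n,m$, (2) gives $\|e-f\|^2=\frac12(1-n\cdot m)$.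 As $\theta=\Phi|_{P^*}$ preserves $\|e-f\|$, $\Theta(n)\cdot\Theta(m)=n\cdot m$, and Lemma 1(b) gives $J$.

**Step 23: $\Phi=J|_S$.** It remains to pass from projections to all of $S$. By (15) and norm density of the span of projections, $J=L_f$ on $fMf$ for $f\ne0,1$. Let $x\in S$ with $x\ge e$ for a projection $e\ne0,1$, and put $f=1-e$, $f'=\theta(f)$. Then $x=e+xf$ with $xf\in[0,f]$, and
$$\Phi(x)=(1-f')+L_f(xf)=J(e)+J(xf)=J(x).$$
Also $\Phi(1)=1=J(1)$. So $\Phi=J$ on $\{1\}\cup\{x\in S:x\ge e\text{ for some projection }e\ne0,1\}$. This set is dense in $S$: given $x\in S$ and $\epsilon\in(0,1)$, let $e=\chi_{[1-\epsilon,1]}(x)\ne0$. If $e\ne1$, then $x(1-e)+e\ge e$ is within $\epsilon$ of $x$; if $e=1$, then $\|x-1\|\le\epsilon$. By continuity $\Phi=J|_S$, and $J$ is a surjective linear isometry $M\to N$. $\blacksquare$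

## 13. The bijection between Jordan isomorphisms and sphere isometries

**Proof of Theorem A.** For $1<p<\infty$, Section 11 gives the extension $J_p$; for $p=\infty$, Section 12 gives $J$; for $p=1$ the statement is one of the results that may be used. $\blacksquare$

**Proof of Theorem B.** The assignment is well defined: $J_p$ is a linear isometry and order isomorphism, so it maps $S(M)$ isometrically onto $S(N)$.

It is injective. For $p<\infty$, the relation $s(J_px)=J(s(x))$ determines $J$ on nonzero $\sigma$-finite projections, since these are the supports of elements of $S(M)$. Every projection is a sum of $\sigma$-finite ones and $J$ is normal, so $J$ is determined on all projections, hence on $M$. For $p=\infty$, $S(M)$ spans $M$.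

It is surjective. For $1<p<\infty$ and $p=\infty$ we proved $\Phi=J_p|_{S(M)}$. For $p=1$, $\Phi$ extends to a surjective linear isometry $T:M_*\to N_*$ with $T(S(M))=S(N)$, so $T$ and $T^{-1}$ are positive. Since $T$ maps normal states to normal states, $T^*:N\to M$ is a unital order isomorphism, hence a Jordan $*$-isomorphism by Kadison's theorem. With $J=(T^*)^{-1}$ we get $T\varphi=\varphi\circ T^*=\varphi\circ J^{-1}$, that is, $T=J_1$. $\blacksquare$

In particular, for each fixed $p\in[1,\infty]$ the metric spaces $S(M)$ and $S(N)$ are isometric iff $M$ and $N$ are Jordan $*$-isomorphic, and the isometry group of $S(M)$ is canonically the group of Jordan $*$-automorphisms of $M$, because $(J\circ J')_p=J_p\circ J'_p$.
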